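# Tame irreducible modules over the super Yangian of $\mathfrak{gl}_{m|n}$ are thin

## 1. The super Yangian, its Gelfand–Tsetlin algebra, tame and thin modules

Fix $m,n\in\mathbb Z_{\ge 0}$, put $N=m+n$, and work over $\mathbb C$. Indices carry a parity: $|i|=\bar 0$ for $1\le i\le m$ and $|i|=\bar 1$ for $m<i\le N$. We write $s_i=(-1)^{|i|}$. The supercommutator of homogeneous elements is $[x,y]=xy-(-1)^{|x||y|}yx$. Modules are $\mathbb Z/2$-graded, and irreducible means having no proper nonzero graded submodule.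

**Definition 1.** The super Yangian $\mathrm Y=\mathrm Y(\mathfrak{gl}_{m|n})$ is the associative superalgebra generated by elements $t_{ij}^{(r)}$, $1\le i,j\le N$, $r\ge 1$, of parity $|i|+|j|$, subject to
$$[t_{ij}^{(r)},t_{kl}^{(s)}]=(-1)^{|i||j|+|i||k|+|j||k|}\sum_{t=0}^{\min(r,s)-1}\Big(t_{kj}^{(t)}t_{il}^{(r+s-1-t)}-t_{kj}^{(r+s-1-t)}t_{il}^{(t)}\Big),\qquad t_{ij}^{(0)}=\delta_{ij}.\tag{1}$$
Put $t_{ij}(u)=\delta_{ij}+\sum_{r\ge1}t_{ij}^{(r)}u^{-r}$ and $T(u)=(t_{ij}(u))_{i,j}$.

**Example 1 (evaluation modules).** Let $L$ be any representation of the Lie superalgebra $\mathfrak{gl}_{m|n}$, whose standard basis $E_{ij}$ satisfies $[E_{ij},E_{kl}]=\delta_{jk}E_{il}-(-1)^{(|i|+|j|)(|k|+|l|)}\delta_{il}E_{kj}$. Let $t_{ij}^{(1)}$ act as $s_iE_{ij}$ and $t_{ij}^{(r)}$ as $0$ for $r\ge2$. We check that this is a $\mathrm Y$-module. In (1) we have $t\le\min(r,s)-1$, so $r+s-1-t\ge\max(r,s)$. If $\max(r,s)\ge2$, every term on the right contains a factor that is zero, and the left side is zero too.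 For $r=s=1$ the left side is
$$s_is_k[E_{ij},E_{kl}]=\delta_{jk}s_j\,(s_iE_{il})-\delta_{il}(-1)^{(|i|+|j|)(|k|+|i|)}s_i\,(s_kE_{kj}).$$
The sign in (1) equals $s_j$ when $k=j$. It also equals $(-1)^{(|i|+|j|)(|k|+|i|)}s_i$, because $(|i|+|j|)(|k|+|i|)+|i|\equiv|i||k|+|j||k|+|i||j| \pmod 2$. So the two sides agree. With $L=\mathbb C^{m|n}$ we get the *vector module* $V$, with basis $v_1,\dots,v_N$, $|v_i|=|i|$, and $t_{ij}(u)v_k=\delta_{ij}v_k+\delta_{jk}s_iu^{-1}v_i$.

**Definition 2.** The Gauss decomposition is $T(u)=F(u)D(u)E(u)$, with $F(u)$ lower unitriangular, $E(u)$ upper unitriangular and $D(u)=\mathrm{diag}(d_1(u),\dots,d_N(u))$. It exists and is unique because $T(u)$ is the identity modulo $u^{-1}$. The Gelfand–Tsetlin algebra $\mathrm A=\mathrm A(\mathfrak{gl}_{m|n})$ is the subalgebra of $\mathrm Y$ generated by all coefficients of $d_1(u),\dots,d_N(u)$. It is a maximal commutative subalgebra; we shall only use that it is commutative.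

For $1\le j<N$ put
$$e_j(u)=E_{j,j+1}(u)=\sum_{r\ge1}e_j^{(r)}u^{-r},\quad f_j(u)=F_{j+1,j}(u)=\sum_{r\ge1}f_j^{(r)}u^{-r},\quad h_j(u)=d_j(u)^{-1}d_{j+1}(u)=1+\sum_{r\ge1}h_j^{(r)}u^{-r}.$$
*Node* $j$ is *even* if $s_j=s_{j+1}$ and *odd* otherwise. The coefficients of $d_i(u)$ are even, and those of $e_j(u),f_j(u)$ have the parity of node $j$. (Changing the sign of every odd element conjugates $T(u)$ by $\mathrm{diag}(s_1,\dots,s_N)$, and the Gauss decomposition is unique, so $F_{ij}$ and $E_{ij}$ have parity $|i|+|j|$.)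

**Example 2 ($N=2$, vector module).** Here $d_1=t_{11}$, $e_1=t_{11}^{-1}t_{12}$, $f_1=t_{21}t_{11}^{-1}$ and $d_2=t_{22}-t_{21}t_{11}^{-1}t_{12}$. On $V$ we get
$$e_1(u)v_2=\frac{s_1}{u+s_1}v_1,\qquad f_1(u)v_1=\frac{s_2}{u+s_1}v_2,\qquad e_1(u)v_1=0=f_1(u)v_2.$$
Also $d_1(u)v_1=\frac{u+s_1}{u}v_1$, $d_1(u)v_2=v_2$, $d_2(u)v_1=v_1$, and
$$d_2(u)v_2=\Big(1+\frac{s_2}{u}-\frac{s_1s_2}{u(u+s_1)}\Big)v_2=\frac{u+s_1+s_2}{u+s_1}\,v_2 .$$
So $v_1$ has eigenvalues $\big(\frac{u+s_1}{u},1\big)$ and $v_2$ has eigenvalues $\big(1,\frac{u+s_1+s_2}{u+s_1}\big)$. Note that $e_1(u)$ and $f_1(u)$ have one simple pole each, at the same point $-s_1$.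

**Definition 3.** A finite-dimensional $\mathrm Y$-module $M$ is *tame* if the action of $\mathrm A$ on $M$ is semisimple. It is *thin* if it is tame and the spectrum of $\mathrm A$ on $M$ is simple, that is, every joint eigenspace of $\mathrm A$ in $M$ is one-dimensional.

**Example 3.** (i) For $N=2$ the vector module $V$ is thin, by Example 2.

(ii) *An irreducible module that is not tame.* Take $(m,n)=(2,0)$. Recall the textbook fact that $t_{ij}(u)\mapsto\sum_kt_{ik}(u)\otimes t_{kj}(u)$ defines a coproduct on $\mathrm Y(\mathfrak{gl}_2)$, so $V\otimes V$ is a module. Since $d_1=t_{11}$ acts as $t_{11}\otimes t_{11}+t_{12}\otimes t_{21}$,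
$$d_1(u)(v_1\otimes v_2)=(1+u^{-1})\,v_1\otimes v_2,\qquad d_1(u)(v_2\otimes v_1)=(1+u^{-1})\,v_2\otimes v_1+u^{-2}\,v_1\otimes v_2 .$$
So $d_1^{(2)}$ acts on the span of these two vectors as a nonzero nilpotent operator, and $V\otimes V$ is not tame. It is irreducible: the $t_{ij}^{(1)}$ act by the usual $\mathfrak{gl}_2$-action, so a proper nonzero submodule would be $\mathrm{Sym}^2V$ or $\Lambda^2V$. But $d_1^{(2)}$ sends $v_1\otimes v_2\pm v_2\otimes v_1$ to $\pm v_1\otimes v_2$, which lies in neither.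

(iii) *A tame module that is not thin.* If $M\neq0$ is thin, then $M\oplus M$ is tame, and all its joint eigenspaces have dimension $2$.

## 2. Does diagonalizability force simple spectrum?

Example 3(iii) is reducible. For irreducible modules over the non-super Yangian $\mathrm Y(\mathfrak{gl}_N)$ it is a theorem of Nazarov and Tarasov that a finite-dimensional irreducible module is tame if and only if it is thin. Kang Lu's paper *Gelfand-Tsetlin bases of representations for super Yangian and quantum affine superalgebra*, arXiv:2103.08758 (2021), is the source of the super version as a conjecture: a finite-dimensional irreducible $\mathrm Y(\mathfrak{gl}_{m|n})$-module is tame only if it is thin. In plain words: if the operators $d_i^{(r)}$ can be diagonalized together on an irreducible module, must their joint eigenvalues separate all the eigenvectors? We prove that the answer is yes for all $m,n$.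

If $N\le1$, then $\mathrm Y=\mathrm A$ is commutative and purely even, finite-dimensional irreducible modules are one-dimensional, and there is nothing to prove. **From now on $N\ge2$.**

**Theorem A.** Let $M$ be an irreducible $\mathrm Y$-module (possibly infinite-dimensional) containing a nonzero homogeneous joint $\mathrm A$-eigenvector $v_0$ killed by all coefficients of all $E_{j,j+1}(u)$. If $M$ is a direct sum of joint eigenspaces of $\mathrm A$, then every joint eigenspace is one-dimensional.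

**Theorem B.** A finite-dimensional irreducible $\mathrm Y(\mathfrak{gl}_{m|n})$-module is tame if and only if it is thin.

**Theorem C.** Let $\mathrm Y_k\subset\mathrm Y$ be generated by the $t_{ij}^{(r)}$ with $i,j\le k$. For a finite-dimensional irreducible $M$ the following are equivalent:

- (a) $M$ is tame;
- (b) $M$ is thin;
- (c) $M|_{\mathrm Y_k}$ is semisimple for every $k$;
- (d) $M|_{\mathrm Y_{N-1}}$ is a direct sum of simple modules with pairwise disjoint spectra of $\langle d_1,\dots,d_{N-1}\rangle$, each summand decomposes in the same way over $\mathrm Y_{N-2}$, and so on down to $\mathrm Y_1$.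

By Example 3(iii), irreducibility cannot be dropped in Theorem B.

## 3. Relations between the Gauss factors, and the transpose

Put $\kappa_{ij}=s_i(\delta_{ij}-\delta_{i,j+1})$. We take the following from L. Gow, *Gauss decomposition of the Yangian $Y(\mathfrak{gl}_{m|n})$*, Comm. Math. Phys. 276 (2007). For $mn=0$ one uses Brundan–Kleshchev, Comm. Math. Phys. 254 (2005), Theorem 5.2, together with $t_{ij}(u)\mapsto t_{ij}(-u)$ when $m=0$. The algebra $\mathrm Y$ is generated by the coefficients of the $d_i(u),e_j(u),f_j(u)$, and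
$$[d_i(u),d_k(v)]=0,\tag{2}$$
$$[d_i^{(r)},e_j^{(q)}]=\kappa_{ij}\sum_{t=0}^{r-1}d_i^{(t)}e_j^{(r+q-1-t)},\quad\text{i.e.}\quad (u-v)[d_i(u),e_j(v)]=\kappa_{ij}\,d_i(u)\big(e_j(v)-e_j(u)\big),\tag{3}$$
$$[d_i^{(r)},f_j^{(q)}]=-\kappa_{ij}\sum_{t=0}^{r-1}f_j^{(r+q-1-t)}d_i^{(t)},\quad\text{i.e.}\quad (u-v)[d_i(u),f_j(v)]=-\kappa_{ij}\big(f_j(v)-f_j(u)\big)d_i(u),\tag{4}$$
$$[e_j^{(r)},f_k^{(q)}]=-s_{j+1}\,\delta_{jk}\,h_j^{(r+q-1)}.\tag{5}$$

We also need three relations among the $e$'s, of the lowest degrees only, and these we prove.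

**Lemma 1.**
$$[e_j^{(1)},e_k^{(1)}]=0\quad\text{if }|j-k|\ge2,\text{ or if }j=k\text{ is odd};\tag{6}$$
$$[e_j^{(1)},e_j^{(2)}]=s_j\,(e_j^{(1)})^2\quad\text{if }j\text{ is even};\tag{7}$$
$$[e_j^{(2)},e_{j+1}^{(1)}]-[e_j^{(1)},e_{j+1}^{(2)}]=s_{j+1}\,e_j^{(1)}e_{j+1}^{(1)}.\tag{8}$$

*Proof.* **Step 1: express $e_j^{(1)},e_j^{(2)}$ through the $t$'s.** Write $x_{ij}=t_{ij}^{(1)}$ and $\sigma_{ijk}=(-1)^{|i||j|+|i||k|+|j||k|}$; note $\sigma_{ijj}=s_j$ and $\sigma_{iji}=s_i$. Relation (1) with $r=1$, or with $s=1$, reads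
$$[x_{ij},t_{kl}^{(s)}]=\sigma_{ijk}\big(\delta_{kj}t_{il}^{(s)}-\delta_{il}t_{kj}^{(s)}\big)=[t_{ij}^{(s)},x_{kl}].\tag{9}$$
From $t_{ij}(u)=\sum_{k\le\min(i,j)}F_{ik}(u)d_k(u)E_{kj}(u)$ (with $F_{kk}=E_{kk}=1$), the coefficients of $u^{-1}$ give $E_{kj}^{(1)}=x_{kj}$ $(k<j)$, $F_{jk}^{(1)}=x_{jk}$ $(k<j)$ and $d_k^{(1)}=x_{kk}$. The coefficient of $u^{-2}$ in $t_{j,j+1}(u)$ is $e_j^{(2)}+d_j^{(1)}e_j^{(1)}+\sum_{k<j}F_{jk}^{(1)}E_{k,j+1}^{(1)}$. Hence
$$e_j^{(1)}=x_{j,j+1},\qquad e_j^{(2)}=t_{j,j+1}^{(2)}-\sum_{k\le j}x_{jk}x_{k,j+1}.$$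

**Step 2: relation (6).** By (9), $[x_{j,j+1},x_{k,k+1}]=\pm(\delta_{k,j+1}x_{j,k+1}-\delta_{j,k+1}x_{k,j+1})$. This is $0$ if $j=k$ or $|j-k|\ge2$.

**Step 3: relation (7).** By (9), $x_{j,j+1}$ commutes with $t_{j,j+1}^{(2)}$ and, for $k\le j$, with $x_{k,j+1}$. Moreover $[x_{j,j+1},x_{jk}]=-s_j\delta_{jk}x_{j,j+1}$ for $k\le j$. So $[e_j^{(1)},e_j^{(2)}]=-[x_{j,j+1},x_{jj}]\,x_{j,j+1}=s_j\,x_{j,j+1}^2$.

**Step 4: relation (8).** Let $(p,q,r)=(j,j+1,j+2)$. By (9), $[t_{pq}^{(2)},x_{qr}]=s_qt_{pr}^{(2)}=[x_{pq},t_{qr}^{(2)}]$. For $k\le p$ we have $[x_{pk},x_{qr}]=0$ and $[x_{kq},x_{qr}]=s_qx_{kr}$. Hence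
$$[e_p^{(2)},e_q^{(1)}]=s_qt_{pr}^{(2)}-s_q\sum_{k\le p}x_{pk}x_{kr}.$$
For $k\le q$ we have $[x_{pq},x_{qk}]=s_q(x_{pk}-\delta_{pk}x_{qq})$ and $[x_{pq},x_{kr}]=s_q\delta_{kq}x_{pr}$. In the super Leibniz rule the second kind of term occurs only for $k=q$, where $x_{qq}$ is even, so its sign is $+$. Hence
$$\Big[x_{pq},\sum_{k\le q}x_{qk}x_{kr}\Big]=s_q\Big(\sum_{k\le q}x_{pk}x_{kr}-x_{qq}x_{pr}+x_{qq}x_{pr}\Big)=s_q\sum_{k\le q}x_{pk}x_{kr},$$
and $[e_p^{(1)},e_q^{(2)}]=s_qt_{pr}^{(2)}-s_q\sum_{k\le q}x_{pk}x_{kr}$. The difference of the two brackets is the single term $k=q$, namely $s_qx_{pq}x_{qr}$. $\square$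

**Lemma 2.** The assignment $\tau(t_{ij}^{(r)})=t_{ji}^{(r)}$ extends to an anti-automorphism of the associative algebra $\mathrm Y$, without signs: $\tau(xy)=\tau(y)\tau(x)$. It satisfies $\tau^2=1$, $\tau(d_i(u))=d_i(u)$, $\tau(e_j(u))=f_j(u)$, $\tau(f_j(u))=e_j(u)$.

*Proof.* **Step 1: an equivalent form of (1).** We use $[x,y]=-(-1)^{|x||y|}[y,x]$ and apply (1) to $[t_{kl}^{(s)},t_{ij}^{(r)}]$. The sign exponent becomes $(|i|+|j|)(|k|+|l|)+|k||l|+|k||i|+|l||i|\equiv|j||k|+|j||l|+|k||l|$. So (1) is equivalent to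
$$[t_{ij}^{(r)},t_{kl}^{(s)}]=(-1)^{|j||k|+|j||l|+|k||l|}\sum_t\big(t_{il}^{(r+s-1-t)}t_{kj}^{(t)}-t_{il}^{(t)}t_{kj}^{(r+s-1-t)}\big).\tag{10}$$

**Step 2: $\tau$ respects the relations.** An unsigned, parity-preserving antihomomorphism satisfies $\tau([x,y])=[\tau(y),\tau(x)]$. Applying $\tau$ to (1) gives the left side $[t_{lk}^{(s)},t_{ji}^{(r)}]$ and the right side
$$(-1)^{|i||j|+|i||k|+|j||k|}\sum_t\big(t_{li}^{(r+s-1-t)}t_{jk}^{(t)}-t_{li}^{(t)}t_{jk}^{(r+s-1-t)}\big).$$
This is (10) with $(i,j,k,l;r,s)$ replaced by $(l,k,j,i;s,r)$, so it holds. Clearly $\tau^2=1$, since $\tau^2$ is an automorphism fixing the generators.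

**Step 3: the Gauss factors.** Applying $\tau$ to $t_{ij}=\sum_kF_{ik}d_kE_{kj}$ gives $t_{ji}=\sum_k\tau(E_{kj})\tau(d_k)\tau(F_{ik})$. The matrix with $(j,k)$ entry $\tau(E_{kj})$ is lower unitriangular, and the one with $(k,i)$ entry $\tau(F_{ik})$ is upper unitriangular. Uniqueness of the Gauss decomposition gives the claim. $\square$

## 4. Matrix coefficients of $e_j(u)$ and $f_j(u)$ between eigenspaces

In this section and the next, $M=\bigoplus_\psi M_\psi$ is a direct sum of joint eigenspaces of $\mathrm A$. Here $\psi=(\psi_1(u),\dots,\psi_N(u))$ is the tuple of eigenvalues of $d_1(u),\dots,d_N(u)$. We call $\psi$ with $M_\psi\ne0$ an *$\ell$-weight*, and $P_\psi$ is the projection to $M_\psi$ (zero if $\psi$ is not an $\ell$-weight). Since $\mathrm A$ is even, each $M_\psi$ is a graded subspace and $P_\psi$ is even.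

For $a\in\mathbb C$ and $1\le j<N$ let $A_{j,a}$ be the tuple with
$$(A_{j,a})_j=\frac{u-a}{u-a-s_j},\qquad(A_{j,a})_{j+1}=\frac{u-a}{u-a+s_{j+1}},\qquad\text{all other components }1.\tag{11}$$
Tuples are multiplied componentwise. A pair $l=(j,a)$ is called a *letter*, and $A_l:=A_{j,a}$. In Example 2, the $\ell$-weight of $v_1$ is that of $v_2$ times $A_{1,-s_1}=\big(\frac{u+s_1}{u},\frac{u+s_1}{u+s_1+s_2}\big)$, and $-s_1$ is the pole of $e_1(u)$ and $f_1(u)$. This is the general pattern.

**Lemma 3.** If $P_{\psi'}e_j(v)P_\psi\ne0$, then $\psi'=\psi A_{j,a}$ for some $a$, and $P_{\psi'}e_j(v)P_\psi=X_1/(v-a)$ with $X_1$ independent of $v$. If $P_\psi f_j(v)P_{\psi'}\ne0$, then likewise $\psi'=\psi A_{j,a}$ for some $a$ and it equals $X_1/(v-a)$.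

*Proof.* **Step 1: one scalar equation for both cases.** Let $X(v)=\sum_{r\ge1}X_rv^{-r}\neq0$ be either expression, fix $i$, and put $\kappa=\kappa_{ij}$, $g=\psi_i/\psi_i'$. For $e_j$, sandwiching (3) between $P_{\psi'}$ and $P_\psi$ gives $(u-v)(\psi'_i(u)-\psi_i(u))X(v)=\kappa\psi_i'(u)(X(v)-X(u))$. For $f_j$, sandwiching (4) between $P_\psi$ and $P_{\psi'}$ gives $(u-v)(\psi_i(u)-\psi_i'(u))X(v)=-\kappa(X(v)-X(u))\psi_i'(u)$. Dividing by $\pm\psi_i'(u)$, both become
$$(u-v)\big(1-g(u)\big)X(v)=\kappa\big(X(v)-X(u)\big).\tag{12}$$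

**Step 2: solve it.** If $\kappa=0$, let $X_r$ be the first nonzero coefficient; the coefficient of $v^{-(r-1)}$ in (12) is $-(1-g(u))X_r=0$, so $g=1$. If $i\in\{j,j+1\}$, then $\kappa=\pm1$. The coefficient of $v^0$ gives $(1-g(u))X_1=\kappa X(u)$, so $X(u)=\theta(u)X_1$ with the scalar series $\theta=\kappa(1-g)$. Since $X\ne0$ we have $X_1\neq0$, so $\theta=u^{-1}+\theta_2u^{-2}+\cdots$ and $X_2=\theta_2X_1$. The coefficient of $v^{-1}$ is $(1-g(u))(uX_1-X_2)=\kappa X_1$, that is, $\theta(u)(u-\theta_2)=1$. With $a=\theta_2$ we obtain $X(u)=X_1/(u-a)$ and $g=1-\kappa\theta=\frac{u-a-\kappa}{u-a}$, so $\psi_i'=\psi_i\frac{u-a}{u-a-\kappa}$. The number $a$ is determined by $X$, so it is the same for $i=j$ (where $\kappa=s_j$) and for $i=j+1$ (where $\kappa=-s_{j+1}$). This is (11). $\square$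

**Lemma 4.** The $A_{j,a}$ are multiplicatively independent.

*Proof.* Let $\prod A_{j,a}^{n_{j,a}}=1$ be a finite product, not all exponents zero, and let $j$ be minimal with some $n_{j,a}\ne0$. Only letters with first entry $j$ contribute to the $j$-th component, so $\prod_a\big(\frac{u-a}{u-a-s_j}\big)^{n_{j,a}}=1$. The order of the left side at $u=c$ is $n_{j,c}-n_{j,c-s_j}$. So $n_{j,c}=n_{j,c-s_j}$ for all $c$, and finite support forces $n_{j,\cdot}=0$, a contradiction. $\square$

Now split the generators into pieces that move one $\ell$-weight to one $\ell$-weight: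
$$E_{j,a}=\sum_\psi P_{\psi A_{j,a}}\,e_j^{(1)}P_\psi,\qquad F_{j,a}=\sum_\psi P_{\psi A_{j,a}^{-1}}\,f_j^{(1)}P_\psi .$$
On each vector only finitely many of these are nonzero. By Lemma 3 the components of $e_j^{(1)}P_\psi$ lie only in the $M_{\psi A_{j,a}}$, which belong to different $\ell$-weights for different $a$ by Lemma 4, and the $v^{-r}$-coefficient of $X_1/(v-a)$ is $a^{r-1}X_1$. Therefore
$$e_j^{(r)}=\sum_aa^{r-1}E_{j,a},\qquad f_j^{(r)}=\sum_aa^{r-1}F_{j,a}\qquad(0^0=1).\tag{13}$$
The operators $E_{j,a},F_{j,a}$ get the parity of node $j$, and supercommutators below use these parities. In Example 2 the only nonzero ones are $E_{1,-s_1}\colon v_2\mapsto s_1v_1$ and $F_{1,-s_1}\colon v_1\mapsto s_2v_2$.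

## 5. Exchange relations and simple poles

We translate (5)–(8) into relations between the operators of single letters, by comparing components in single eigenspaces.

**Lemma 5.** (i) $[E_l,F_{l'}]=0$ for letters $l\ne l'$.

(ii) For every $\ell$-weight $\psi$, $h_j(\psi):=\psi_{j+1}/\psi_j$ is a rational function with only simple poles, and $[E_{j,a},F_{j,a}]|_{M_\psi}=-s_{j+1}c_{j,a}(\psi)\,\mathrm{Id}$ with $c_{j,a}(\psi)=\operatorname{Res}_{u=a}h_j(\psi)$.

(iii) $E_l^2=0$ for every letter $l$.

(iv) For $l\neq l'$ there are scalars $(p,q)\ne(0,0)$ with $p\,E_lE_{l'}=q\,E_{l'}E_l$, and both $p,q$ are nonzero unless, up to exchanging $l,l'$, the pair is *special*: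

- (S1) $l=(j,a)$, $l'=(j,a+s_j)$ with $j$ even; or
- (S2) $l=(j,a)$, $l'=(j+1,b)$ with $a=b$; or
- (S3) $l=(j,a)$, $l'=(j+1,b)$ with $a=b+s_{j+1}$.

*Proof.* Let $v\in M_\psi$.

**Step 1: (i), from the components of (5) outside $M_\psi$.** Apply (5) with $r=q=1$ to $v$, for nodes $j,k$. The right side lies in $M_\psi$. By (13) the left side is $\sum_{a,b}[E_{j,a},F_{k,b}]v$. By Lemma 4 the tuple $A_lA_{l'}^{-1}$ with $l\ne l'$ is not $1$ and determines $l$ and $l'$, so the component of the left side in $M_{\psi A_lA_{l'}^{-1}}$ is exactly $[E_l,F_{l'}]v$. Hence it vanishes.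

**Step 2: (ii), from the component of (5) inside $M_\psi$.** For $j=k$ and $K=r+q-1\ge1$ this component is
$$\sum_aa^{K-1}[E_{j,a},F_{j,a}]v=-s_{j+1}h_j^{(K)}(\psi)\,v,$$
a finite sum over $a$. Using as many values of $K$ as there are $a$'s and inverting a Vandermonde matrix, we get $[E_{j,a},F_{j,a}]v=-s_{j+1}c_av$ with scalars $c_a$. For $v\ne0$ they satisfy $h_j^{(K)}(\psi)=\sum_ac_aa^{K-1}$ for all $K\ge 1$, i.e. $h_j(\psi)=1+\sum_a\frac{c_a}{u-a}$. So the poles are simple, and $c_a$ is the residue, which does not depend on $v$.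

**Step 3: (iii) and (iv), from the components of (6)–(8) in $M_{\psi A_lA_{l'}}$.** By Lemma 4 the tuple $A_lA_{l'}$ determines the unordered pair, so these components are unambiguous.

If $j$ is odd, (6) says $2(e_j^{(1)})^2=0$. Hence $E_{j,a}^2=0$, and $E_{j,a}E_{j,b}=-E_{j,b}E_{j,a}$ for $a\ne b$. If $|j-k|\ge2$, (6) gives $E_{j,a}E_{k,b}=\pm E_{k,b}E_{j,a}$.

If $j$ is even, the component of (7) for $A_{j,a}^2$ is $0=aE_{j,a}^2-aE_{j,a}^2=s_jE_{j,a}^2$. For $a\ne b$, the component for $A_{j,a}A_{j,b}$ is $(b-a)(E_{j,a}E_{j,b}-E_{j,b}E_{j,a})=s_j(E_{j,a}E_{j,b}+E_{j,b}E_{j,a})$, i.e.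
$$(a-b+s_j)\,E_{j,a}E_{j,b}=(a-b-s_j)\,E_{j,b}E_{j,a}.\tag{14}$$
The two coefficients do not vanish together, and one of them vanishes exactly in case (S1).

Finally, (8) gives $(a-b)[E_{j,a},E_{j+1,b}]=s_{j+1}E_{j,a}E_{j+1,b}$, i.e.
$$(a-b-s_{j+1})\,E_{j,a}E_{j+1,b}=\pm(a-b)\,E_{j+1,b}E_{j,a}.\tag{15}$$
The right coefficient vanishes exactly in case (S2), the left one exactly in case (S3), and never both. $\square$

As a check of (ii): in Example 2, $h_1$ at the $\ell$-weight of $v_1$ is $\frac{u}{u+s_1}$, with residue $-s_1$ at $-s_1$, and indeed $[E,F]v_1=EFv_1=s_1s_2v_1=-s_2(-s_1)v_1$ for $E=E_{1,-s_1}$, $F=F_{1,-s_1}$.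

We record how $F_{j,a}$ changes the functions $h_i$. Multiplying $\psi$ by $A_{j,a}^{-1}$ multiplies $\psi_j$ by $\frac{u-a-s_j}{u-a}$ and $\psi_{j+1}$ by $\frac{u-a+s_{j+1}}{u-a}$, so
$$h_{j-1}\mapsto h_{j-1}\frac{u-a-s_j}{u-a},\qquad h_j\mapsto h_j\frac{u-a+s_{j+1}}{u-a-s_j},\qquad h_{j+1}\mapsto h_{j+1}\frac{u-a}{u-a+s_{j+1}},\tag{16}$$
and the other $h_i$ do not change.

## 6. Words in the lowering operators and a contravariant form

From here through Section 10, $M$ and $v_0$ are as in Theorem A, $M$ is a direct sum of joint eigenspaces, and $v_0\in M_{\psi_0}$.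

**Step 1: $M$ is spanned by words in the $F_l$ applied to $v_0$.** Since $e_j^{(1)}v_0=0$, all components vanish: $E_lv_0=0$ for all $l$. Consider the span of all words $F_{l_r}\cdots F_{l_1}v_0$. It is stable under the $F_l$, and under $\mathrm A$ because each word lies in one eigenspace. It is stable under the $E_l$: move $E_l$ to the right by Lemma 5(i),(ii), where each commutator term is a scalar times a shorter word, and finally $E_lv_0=0$. By (13) it is stable under all generators of $\mathrm Y$. It is graded and nonzero, hence equal to $M$.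

**Step 2: content and depth.** The vector $F_{l_r}\cdots F_{l_1}v_0$ lies in $M_\psi$ with $\psi=\psi_0A_{l_1}^{-1}\cdots A_{l_r}^{-1}$. By Lemma 4, $\psi$ determines the multiset $\{l_1,\dots,l_r\}$, the *content*; call $r$ the *depth* of $\psi$. Every $\ell$-weight has a depth, and $M_\psi$ is spanned by the words with its content. In particular $M_{\psi_0}=\mathbb Cv_0$. Each $M_\psi$ is purely even or purely odd. Every submodule is $\mathrm A$-stable, hence a sum of subspaces of the $M_\psi$, hence graded; so graded and ungraded irreducibility agree.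

So Theorem A becomes a question about words: *are any two nonzero words with the same content proportional?* To move letters in words we need exchange relations for the $F_l$. We get them from a bilinear form.

**Step 3: $\mathrm Y$ is spanned by products ($f$-word)($d$-monomial)($e$-word).** This will make the form well defined. Let $S$ be the span of all products (word in the $f_j^{(r)}$)(monomial in the $d_i^{(r)}$)(word in the $e_j^{(r)}$). Then $1\in S$ and $f_j^{(r)}S\subset S$. By (4), $d_i^{(r)}f_j^{(q)}$ is a combination of products $f_j^{(q')}d_i^{(t)}$ with $t\le r$ and $d_i^{(0)}=1$. By induction on the number of $f$'s, $d_i^{(r)}$ times an $f$-word is a combination of products ($f$-word)$\,d_i^{(t)}$. So $d_i^{(r)}S\subset S$. By (5), $e_j^{(r)}$ supercommutes past each $f$ up to terms containing some $h_j^{(K)}$, a polynomial in the $d$'s, which can be moved right past the remaining $f$'s as before. When $e_j^{(r)}$ has passed all $f$'s, (3) rewrites $e_j^{(r)}d_i^{(t)}$ as a combination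 of products $d_i^{(t')}e_j^{(r')}$. So $e_j^{(r)}S\subset S$. Hence $S$ is a left ideal containing $1$, i.e. $S=\mathrm Y$.

**Lemma 6.** There is a nondegenerate symmetric bilinear form $B$ on $M$ with $B(yx,z)=B(x,\tau(y)z)$ for $y\in\mathrm Y$. Consequently $M_\psi\perp M_\chi$ for $\psi\ne\chi$, $B|_{M_\psi}$ is nondegenerate, and $B(F_lx,z)=B(x,E_lz)$.

*Proof.* **A functional invariant under $\tau$.** Define $p:\mathrm Y\to\mathbb C$ by $P_{\psi_0}(yv_0)=p(y)v_0$. On a product ($f$-word)($d$-monomial)($e$-word), $p$ is $0$ if some $e$ or $f$ occurs: each $e_j^{(r)}$ kills $v_0$, and $f$-words of positive length map $v_0$ into eigenspaces of positive depth. Otherwise $p$ is the $\psi_0$-eigenvalue of the $d$-monomial. By Lemma 2, $\tau$ maps such products to products of the same kind and fixes all $d_i^{(r)}$. By Step 3, $p\circ\tau=p$.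

**Definition of $B$.** By irreducibility $M=\mathrm Yv_0$. Put $B(yv_0,y'v_0)=p(\tau(y)y')$. If $y'v_0=0$, this is $0$. Since $p(\tau(y)y')=p(\tau(\tau(y)y'))=p(\tau(y')y)$, it is also $0$ if $yv_0=0$. So $B$ is well defined and symmetric. Contravariance is $p(\tau(yy_1)y_2)=p(\tau(y_1)\tau(y)y_2)$. The radical of $B$ is a submodule, and it does not contain $v_0$ because $B(v_0,v_0)=1$. Hence it is $0$.

**Consequences.** Since $\tau(d_i(u))=d_i(u)$, different eigenspaces are orthogonal, so $B$ is nondegenerate on each $M_\psi$ and each $P_\psi$ is self-adjoint. The adjoint of $f_j^{(1)}$ is $e_j^{(1)}$, so the adjoint of $P_{\psi A_l^{-1}}f_j^{(1)}P_\psi$ is $P_\psi e_j^{(1)}P_{\psi A_l^{-1}}$. Summing over $\psi$ gives $B(F_lx,z)=B(x,E_lz)$. $\square$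

**Step 4: exchange relations for the $F_l$.** The adjoint of $F_lF_{l'}$ is $E_{l'}E_l$. Taking adjoints in Lemma 5(iii),(iv), and using that $B$ is nondegenerate, we get
$$F_l^2=0,\qquad p\,F_{l'}F_l=q\,F_lF_{l'}\quad(l\ne l')\tag{17}$$
with the same $(p,q)$. Thus for a non-special pair, $F_lF_{l'}=\rho F_{l'}F_l$ with a scalar $\rho\ne0$. For a special pair exactly one of $p,q$ is zero, so one of the two products vanishes and nothing is said about the other. From (14) and (15), with $l,l'$ named as in Lemma 5: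
$$\text{(S1)}\ F_{j,a}F_{j,a+s_j}=0,\qquad\text{(S2)}\ F_{j+1,a}F_{j,a}=0,\qquad\text{(S3)}\ F_{j,b+s_{j+1}}F_{j+1,b}=0.\tag{18}$$

## 7. $N=2$: sorting words by hand

The sensible first attempt is to prove that words with the same content are proportional by using (17) and (18) to sort them. For $N=2$ this works. There is one node; write $F_a$ for $F_{1,a}$.

**Odd node ($\mathfrak{gl}_{1|1}$).** There are no special pairs, $F_aF_b=-F_bF_a$ and $F_a^2=0$. Words with the same content are equal up to sign, so every $M_\psi$ is one-dimensional.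

**Even node ($\mathfrak{gl}_{2|0}$ or $\mathfrak{gl}_{0|2}$).** Put $s=s_1=s_2$. The special pairs are $\{a,a+s\}$, with $F_aF_{a+s}=0$. First an example: the evaluation module $\mathrm{Sym}^2\mathbb C^2$ of $\mathrm Y(\mathfrak{gl}_2)$ (Example 1) with $v_0=v_1^2$. Here $d_1(u)=1+E_{11}u^{-1}$ has eigenvalues $\frac{u+2}u,\frac{u+1}u,1$ on $v_1^2,v_1v_2,v_2^2$. These three lines are the joint eigenspaces, because $\mathrm A$ is commutative and contains the coefficients of $d_1$. The operator $f_1^{(1)}=E_{21}$ moves down the chain, and comparing the ratios $\frac{u+2}{u+1},\frac{u+1}{u}$ with $\frac{u-a}{u-a-1}$ shows that the letters are $-2$ and then $-1$. So $F_{-1}F_{-2}v_0\ne0$: special pairs do occur, in the order that (18) does not forbid.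

*A repeated letter gives zero.* It suffices to show $F_aWF_a=0$ for a word $W$ not containing the letter $a$. Let $W_L$ consist of the letters of $W$ in $\{a-ks:k\ge1\}$ and $W_R$ of the others, in their given orders. A letter of $W_L$ and a letter of $W_R$ never form a special pair, since they do not differ by $\pm s$ (that would force the letter of $W_R$ to be $a$ or to lie in $W_L$'s set). So $W=\mathrm{const}\cdot W_RW_L$. The only letters special with $a$ are $a+s$, possibly in $W_R$, and $a-s$, possibly in $W_L$. If $a+s$ occurs in $W_R$, move the left $F_a$ to the right until it meets $F_{a+s}$; the product is $0$. Otherwise it passes $W_R$. If $a-s$ occurs in $W_L$, move the right $F_a$ to the left until it meets it: $F_{a-s}F_a=0$. Otherwise it passes $W_L$ and $F_a^2=0$.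

*In a nonzero word, $a+s$ stands to the left of $a$.* Suppose a word with distinct letters contains $F_aWF_{a+s}$. As before $W=\mathrm{const}\cdot W_RW_L$. Letters $a-ks$ with $k\ge1$ are not special with $a+s$, so $W_L$ moves past $F_{a+s}$. The remaining $W_R$ contains neither $a-s$ nor $a+s$, so $F_a$ passes it and meets $F_{a+s}$, giving $0$.

*Sorting.* Two nonzero words with the same content thus have distinct letters and the same relative order on every special pair. If they differ as words, some two adjacent letters of the first stand in the opposite order in the second. That pair is not special, so it can be swapped at the cost of a nonzero scalar. This reduces the number of inverted pairs by one. Repeating, the two words are proportional.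

## 8. A triangle of special letters in $\mathfrak{gl}_3$

For $N\ge3$ the sorting argument stops. Take $s_1=s_2=s_3=1$ and the three letters
$$\alpha=(1,0),\qquad\beta=(1,1),\qquad\gamma=(2,0).$$
Every two of them form a special pair: $\{\alpha,\beta\}$ is (S1), $\{\alpha,\gamma\}$ is (S2), $\{\beta,\gamma\}$ is (S3) since $1=0+s_2$. By (18),
$$F_\alpha F_\beta=0,\qquad F_\gamma F_\alpha=0,\qquad F_\beta F_\gamma=0 .$$
Of the six words with content $\{\alpha,\beta,\gamma\}$, three contain one of these products: $F_\alpha F_\beta F_\gamma$, $F_\gamma F_\alpha F_\beta$ and $F_\beta F_\gamma F_\alpha$. The other three,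
$$F_\beta F_\alpha F_\gamma,\qquad F_\alpha F_\gamma F_\beta,\qquad F_\gamma F_\beta F_\alpha ,$$
contain none of them, and no adjacent pair in them can be exchanged. In the algebra with only the relations (17) imposed, the relations in this content are spanned by the first three words, so the last three are linearly independent. Sorting therefore gives no bound better than $3$ for the dimension of this eigenspace. For $N=2$ the special pairs along a string $a,a+s,a+2s,\dots$ form a path; here they form a cycle, and the forbidden orders go around it.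

The relations (17) are relations between operators, and they do not know which operators are nonzero on a given vector. The three surviving words start, on the right, with three different letters. So the question becomes: can $F_lw$ and $F_{l'}w$ both be nonzero for a special pair $\{l,l'\}$?

## 9. Two special letters cannot both act: a double pole

What we have not yet used is the simplicity of the poles in Lemma 5(ii), at *every* $\ell$-weight. If $F_lw\ne0$, we expect $h_j$ to have a pole at $a$ at the $\ell$-weight of $w$, because $[E_l,F_l]w$ should not vanish. This needs an argument, since $[E_l,F_l]w=E_lF_lw\mp F_lE_lw$ might cancel. One-dimensional eigenspaces, the form $B$ and $E_l^2=0$ rule that out.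

**Lemma 7.** Let $l=(j,a)$, $\dim M_\chi=\dim M_{\chi A_l^{-1}}=1$, $v\in M_\chi$, $F_lv\ne0$. Then $E_lF_lv=\lambda v$ with $\lambda\neq0$, and $h_j(\chi)$ has a simple pole at $u=a$.

*Proof.* The vector $F_lv$ spans $M_{\chi A_l^{-1}}$, on which $B$ is nondegenerate, so $B(v,E_lF_lv)=B(F_lv,F_lv)\ne0$. As $E_lF_lv\in M_\chi=\mathbb Cv$, we get $E_lF_lv=\lambda v$ with $\lambda\ne0$. Hence $E_lv=\lambda^{-1}E_l^2F_lv=0$. So $\lambda v=[E_l,F_l]v=-s_{j+1}c_{j,a}(\chi)v$ and $c_{j,a}(\chi)\ne0$. Poles are simple by Lemma 5(ii). $\square$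

**Lemma 8.** Let $l\ne l'$, $\dim M_\chi=1$, $v\in M_\chi$, $F_lv\ne0\ne F_{l'}v$, and $\dim M_{\chi A_l^{-1}}=\dim M_{\chi A_{l'}^{-1}}=1$. Then $\{l,l'\}$ is not special.

*Proof.* Both $\chi A_l^{-1}$ and $\chi A_{l'}^{-1}$ are $\ell$-weights, so by Lemma 5(ii) all $h_i$ have only simple poles there. In each special case we contradict this.

**(S1)** $l=(j,a)$, $l'=(j,a+s_j)$, $j$ even. By Lemma 7 for $l'$, $h_j(\chi)$ has a simple pole at $a+s_j$. By (16) and $s_{j+1}=s_j$, $h_j(\chi A_l^{-1})=h_j(\chi)\frac{u-a+s_j}{u-a-s_j}$. The numerator is $2s_j\ne0$ at $a+s_j$, so this has a double pole there.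

**(S2)** $l=(j,b)$, $l'=(j+1,b)$. By Lemma 7 for $l$, $h_j(\chi)$ has a simple pole at $b$. By (16) for the letter $(j+1,b)$, $h_j(\chi A_{l'}^{-1})=h_j(\chi)\frac{u-b-s_{j+1}}{u-b}$, which has a double pole at $b$.

**(S3)** $l=(j,a)$, $l'=(j+1,b)$, $a=b+s_{j+1}$. By Lemma 7 for $l'$, $h_{j+1}(\chi)$ has a simple pole at $b$. By (16), $h_{j+1}(\chi A_l^{-1})=h_{j+1}(\chi)\frac{u-a}{u-a+s_{j+1}}=h_{j+1}(\chi)\frac{u-b-s_{j+1}}{u-b}$, which has a double pole at $b$. $\square$

Back to the triangle. The eigenspaces $M_{\psi_0}=\mathbb Cv_0$ and $M_{\psi_0A_l^{-1}}=\mathbb CF_lv_0$ have dimension at most one. Lemma 8 with $v=v_0$ says that at most one of $F_\alpha v_0,F_\beta v_0,F_\gamma v_0$ is nonzero. So at most one of the three surviving words is nonzero on $v_0$.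

## 10. Pulling a letter to the right end: proof of Theorem A

We show by induction on $D$ that every $\ell$-weight of depth $D$ has a one-dimensional eigenspace. For $D=0$ this is $M_{\psi_0}=\mathbb Cv_0$. Let $D\ge1$, and assume the statement for all depths $<D$. The hypotheses of Lemmas 7 and 8 then hold as long as we stay at depths below $D$.

To use induction on word length as well, we compare words applied to a vector of intermediate depth.

**Claim $Q(s)$, $1\le s\le D$.** Let $\chi$ be an $\ell$-weight of depth $D-s$, $M_\chi=\mathbb Cw$. If $U=F_{l_s}\cdots F_{l_1}w\ne0$ and $U'=F_{l'_s}\cdots F_{l'_1}w\ne0$ have the same content $\{l_1,\dots,l_s\}=\{l_1',\dots,l_s'\}$, then $U$ and $U'$ are proportional.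

$Q(1)$ is trivial. Let $s\ge2$ and assume $Q(s-1)$.

**Step 1: the case $l_1=l_1'$, where we shorten the words.** The vector $F_{l_1}w\ne0$ lies in an eigenspace of depth $D-s+1\le D-1$, which is therefore spanned by it. Then $Q(s-1)$, applied to $F_{l_1}w$ in place of $w$, shows that $U,U'$ are proportional.

**Step 2: the case $l_1\ne l_1'$, where we show that the letter $l=l_1'$ stays active along $U$.** Since $U'\ne0$, $F_lw\ne0$. By equality of contents $l$ occurs among the $l_i$; let $i\ge2$ be minimal with $l_i=l$. For $0\le k\le i-1$ put $w_k=F_{l_k}\cdots F_{l_1}w$ (so $w_0=w$). These are nonzero since $U\ne0$. We show by induction on $k$ that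
$$F_lw_k\neq0\quad(0\le k\le i-1),\qquad\{l,l_{k+1}\}\text{ is not special}\quad(0\le k\le i-2).$$
For $k=0$, $F_lw_0=F_lw\ne0$. Now let $0\le k\le i-2$ and suppose $F_lw_k\ne0$. Also $F_{l_{k+1}}w_k=w_{k+1}\ne0$, and $l_{k+1}\ne l$ by minimality of $i$. The $\ell$-weights of $w_k,F_lw_k,w_{k+1}$ have depth at most $D-s+k+1\le D-s+i-1\le D-1$, so their eigenspaces are one-dimensional. By Lemma 8, $\{l,l_{k+1}\}$ is not special, so $F_lF_{l_{k+1}}=\rho F_{l_{k+1}}F_l$ with $\rho\ne0$. By Lemma 7, $E_lF_lw_k=\lambda w_k$ with $\lambda\ne0$. By Lemma 5(i), $E_l$ supercommutes with $F_{l_{k+1}}$. Hence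
$$E_lF_lw_{k+1}=E_lF_lF_{l_{k+1}}w_k=\rho\,E_lF_{l_{k+1}}F_lw_k=\pm\rho\,F_{l_{k+1}}E_lF_lw_k=\pm\rho\lambda\,w_{k+1}\ne0 ,$$
so $F_lw_{k+1}\ne0$. This completes the induction on $k$.

**Step 3: move $F_l$ to the right end of $U$.** By Step 2, $l$ forms a non-special pair with each of $l_1,\dots,l_{i-1}$. Therefore
$$U=F_{l_s}\cdots F_{l_{i+1}}\,F_l\,F_{l_{i-1}}\cdots F_{l_1}w=\mathrm{const}\cdot F_{l_s}\cdots F_{l_{i+1}}F_{l_{i-1}}\cdots F_{l_1}\,F_lw,\qquad\mathrm{const}\ne0 .$$
Up to a nonzero scalar, $U$ and $U'$ are now nonzero words with the same content, both having $F_l$ as the first operator applied to $w$. Step 1 applies, and $Q(s)$ is proved.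

**Step 4: conclusion.** For $\psi$ of depth $D$, $M_\psi$ is spanned by words of length $D$ applied to $v_0$, all with the same content. By $Q(D)$ with $\chi=\psi_0$, $w=v_0$, the nonzero ones are proportional. So $\dim M_\psi=1$. $\blacksquare$

## 11. From a finite-dimensional tame module to a highest eigenvector: proof of Theorem B

Thin implies tame by definition. Let $M$ be finite-dimensional, irreducible and tame. A semisimple action of a commutative algebra on a finite-dimensional complex space is simultaneously diagonalizable, so $M=\bigoplus_\psi M_\psi$ and Sections 4 and 5 apply. It remains to produce $v_0$.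

There are finitely many $\ell$-weights. By Lemma 4, no nontrivial product of $A_l$'s with nonnegative exponents is $1$, so repeated multiplication by $A_l$'s has no cycles. Hence there is an $\ell$-weight $\psi_0$ such that no $\psi_0A_l$ is an $\ell$-weight. Since $\mathrm A$ is even, $M_{\psi_0}$ is graded and contains a nonzero homogeneous vector $v_0$. Since $E_lv_0\in M_{\psi_0A_l}=0$ for all $l$, (13) gives $e_j^{(r)}v_0=0$ for all $j,r$. By Theorem A, $M$ is thin. $\blacksquare$

So the conjecture holds for all $m,n$.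

## 12. Restriction to the corner subalgebras: proof of Theorem C

In $t_{ij}=\sum_{k'\le\min(i,j)}F_{ik'}d_{k'}E_{k'j}$ only indices up to $\min(i,j)$ occur. So the upper left $k\times k$ corner of $T(u)$ has the corresponding corners of $F,D,E$ as its Gauss factors. Its entries satisfy the relations of the smaller super Yangian. Hence $\mathrm Y_k$ is a homomorphic image of $\mathrm Y(\mathfrak{gl}_{\min(k,m)|\max(k-m,0)})$, with the same $d_i$ $(i\le k)$ and $e_j,f_j$ $(j<k)$, and it is generated by their coefficients. Put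
$$Z_k(u)=d_1(u)d_2(u-1)\cdots d_k(u-k+1)\quad(k\le m),\qquad Z_k(u)=Z_m(u)\prod_{i=m+1}^{k}d_i(u-2m+i)^{-1}\quad(k>m),$$
with $Z_0=1$.

**Lemma 9.** The coefficients of $Z_k(u)$ are central in $\mathrm Y_k$, and the coefficients of $Z_1,\dots,Z_N$ generate $\mathrm A$.

*Proof.* **Step 1: reduce to $e_j$ and two factors.** By (2) the coefficients of $Z_k$ commute with the $d_i$. Since $\tau$ fixes $Z_k$ and exchanges $e_j$ and $f_j$, it suffices to treat $e_j$ with $j<k$. If $i\ne j,j+1$, then $\kappa_{ij}=0$ and $d_i$ commutes with $e_j$ by (3), so only the factors with $d_j,d_{j+1}$ matter. We rewrite (3) as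
$$(u-v)\,e_j(v)d_i(u)=d_i(u)\big[(u-v-\kappa)e_j(v)+\kappa e_j(u)\big],\qquad\kappa=\kappa_{ij}.\tag{19}$$

**Step 2: $j=m$.** Here $\kappa_{mm}=s_m=1$ and $\kappa_{m+1,m}=-s_{m+1}=1$. By (19), $d_m(u)^{-1}e_m(v)d_m(u)=d_{m+1}(u)^{-1}e_m(v)d_{m+1}(u)$, so $d_m(u)d_{m+1}(u)^{-1}$ commutes with $e_m(v)$. In $Z_k$ these two factors occur as $d_m$ and $d_{m+1}^{-1}$ with the same argument $u-m+1$.

**Step 3: $j\ne m$.** Put $\epsilon=s_j=s_{j+1}$. The relevant factor of $Z_k$ is $\big(d_j(u)d_{j+1}(u-\epsilon)\big)^\epsilon$ up to a shift of $u$. For $j<m$ it is $d_j(u-j+1)d_{j+1}(u-j)$. For $j>m$ it is $d_j(u-2m+j)^{-1}d_{j+1}(u-2m+j+1)^{-1}$. By (19) for $i=j+1$, where $\kappa=-\epsilon$, with argument $u-\epsilon$,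
$$(u-\epsilon-v)\,e_j(v)d_{j+1}(u-\epsilon)=d_{j+1}(u-\epsilon)\big[(u-v)e_j(v)-\epsilon e_j(u-\epsilon)\big].\tag{20}$$
Setting $v=u$ gives
$$e_j(u)d_{j+1}(u-\epsilon)=d_{j+1}(u-\epsilon)e_j(u-\epsilon).\tag{21}$$
Now (19) for $i=j$, where $\kappa=\epsilon$, followed by (20) and (21), gives
$$\begin{aligned}(u-v)\,e_j(v)d_j(u)d_{j+1}(u-\epsilon)&=d_j(u)\big[(u-v-\epsilon)e_j(v)+\epsilon e_j(u)\big]d_{j+1}(u-\epsilon)\\&=d_j(u)d_{j+1}(u-\epsilon)\big[(u-v)e_j(v)-\epsilon e_j(u-\epsilon)+\epsilon e_j(u-\epsilon)\big]\\&=(u-v)\,d_j(u)d_{j+1}(u-\epsilon)e_j(v).\end{aligned}$$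
So $d_j(u)d_{j+1}(u-\epsilon)$ commutes with $e_j(v)$, and centrality is proved.

**Step 4: generation.** For every $k$, $Z_k/Z_{k-1}$ is a shift of $d_k^{\pm1}$, so the coefficients of all $d_k$ lie in the algebra generated by the coefficients of the $Z_k$. $\square$

*Proof of Theorem C.* (a)$\Leftrightarrow$(b) is Theorem B.

**(b)$\Rightarrow$(d): restrict one step and split off submodules with $B$.** The coefficients of $Z_N(u)$ are even and central, so by Schur's lemma $Z_N(u)$ acts on $M$ by a scalar series. Hence the eigenvalue of $d_N$ is determined by those of $d_1,\dots,d_{N-1}$. So $\langle d_1,\dots,d_{N-1}\rangle$ has simple spectrum on $M$, with eigenlines the $M_\psi$. As in Section 11, $M$ contains a vector $v_0$ as required in Section 6, so Lemma 6 provides $B$. A $\mathrm Y_{N-1}$-submodule $K$ of $M$ is stable under $\langle d_1,\dots,d_{N-1}\rangle$, so it is a sum of lines $M_\psi$. These lines are pairwise orthogonal and $B$ is nonzero on each. So $K^\perp$ is the sum of the remaining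 lines, and $M=K\oplus K^\perp$. Since $\tau(\mathrm Y_{N-1})=\mathrm Y_{N-1}$, $B(yx,z)=B(x,\tau(y)z)=0$ for $x\in K^\perp$, $z\in K$, $y\in\mathrm Y_{N-1}$, so $K^\perp$ is a submodule. Thus every submodule has a complement, and $M|_{\mathrm Y_{N-1}}$ is a direct sum of simple modules. Their $\langle d_1,\dots,d_{N-1}\rangle$-spectra are disjoint because the spectrum on $M$ is simple. Each summand is an irreducible thin module over the smaller super Yangian, whose Gelfand–Tsetlin algebra acts through $\langle d_1,\dots,d_{N-1}\rangle$. So the same argument applies to it over $\mathrm Y_{N-2}$, and we iterate down to $\mathrm Y_1$.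

**(d)$\Rightarrow$(c).** For $k=N$, $M$ is irreducible. For $k<N$, (d) presents $M|_{\mathrm Y_k}$ as a direct sum of simple modules.

**(c)$\Rightarrow$(a): diagonalize the $Z_k$.** By Lemma 9 the coefficients of $Z_k(u)$ are even and central in $\mathrm Y_k$, so they act by scalars on simple finite-dimensional $\mathrm Y_k$-modules, hence diagonalizably on $M$. For $k=1,\dots,N$ these operators commute, and they generate the image of $\mathrm A$. So $\mathrm A$ acts semisimply. $\blacksquare$
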